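# Rainbow Matchings in Properly Colored Hypergraphs in the Range $n\ge Cks$

## 1. Random disjoint blocks

Let $W$ be a set of $N$ points, and let $q,M$ be positive integers with $Mq\le N$. Choose, uniformly at random among all possibilities, a tuple $(B_1,\dots,B_M)$ of pairwise disjoint $q$-element subsets of $W$. We call this a **random block tuple** in $W$, and the $B_a$ its blocks. For a family $F\subseteq\binom Wq$ of $q$-sets we count
$$X_F=|\{a:\ B_a\in F\}| .$$
Each single block is a uniform $q$-subset of $W$, so $E X_F=\varphi M$, where $\varphi=|F|/\binom Nq$ is the **density** of $F$. Two small examples: if $F$ is everything, then $X_F=M$; if $F$ is the family of $q$-sets through one fixed point, then $X_F\in\{0,1\}$, because the blocks are disjoint, and $EX_F=Mq/N\le 1$.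

Here is what the tuple is for. Suppose that $H_1,\dots,H_s$ are hypergraphs on $W$ and that we want disjoint edges $e_1\in H_1,\dots,e_s\in H_s$. Say that a block serves index $i$ if it contains an edge of $H_i$. If every index is served by at least $s$ blocks, we can pick distinct blocks for $1,2,\dots,s$ one after the other, and one edge inside each chosen block; these edges are disjoint for free. If the edges are also colored and we want different colors, then blocks help again: a random block is a small part of $W$, and it is unlikely to contain an edge of one prescribed color.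

We shall need a slightly more flexible version, where an edge may use one vertex outside $W$.

**Lemma 1 (selection).** Let $H_1,\dots,H_s$ be edge-colored hypergraphs on $V$, let $S\subseteq V$, and let $B_1,\dots,B_M$ be pairwise disjoint subsets of $V\setminus S$. Let $I\subseteq\{1,\dots,s\}$. For each $i\in I$ let $A_i\subseteq\{1,\dots,M\}$, and for $a\in A_i$ let $e_i(B_a)\in E(H_i)$ be an edge contained in $B_a\cup S$. Assume:

* for $i\ne j$ the sets $e_i(B_a)\cap S$ and $e_j(B_b)\cap S$ are disjoint, whatever $a,b$ are;
* for $i\neq j$ and $a\ne b$ the colors of $e_i(B_a)$ and $e_j(B_b)$ differ;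
* $I$ can be ordered so that the index $i$ in position $p$ has $|A_i|\ge p$.

Then there are distinct $a_i\in A_i$ such that the edges $e_i(B_{a_i})$, $i\in I$, are pairwise disjoint and have different colors. If moreover $I=[s]\setminus\{i_0\}$ and $e_0\in E(H_{i_0})$ is disjoint from $S$ and from all blocks, and its color differs from those of all the $e_j(B_b)$, then $e_0$ can be added.

*Proof.* Go through $I$ in the given order. When we reach position $p$, only $p-1$ blocks are used, so some $a_i\in A_i$ is free. Two chosen edges are disjoint outside $S$ because they lie in different blocks, and disjoint inside $S$ by the first assumption. The second assumption gives the colors. The statement about $e_0$ is immediate. $\square$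

## 2. Rainbow matchings and stars

**Definition.** A $k$-uniform hypergraph $H$ has a finite vertex set $V(H)$ and an edge set $E(H)\subseteq\binom{V(H)}k$; $e(H)=|E(H)|$. An edge-colored $H$ is **properly colored** if for every vertex $v$ all edges containing $v$ have distinct colors. Equivalently, each color class is a matching; in particular it has at most $n/k$ edges if $|V(H)|=n$.

**Definition.** Let $H_1,\dots,H_s$ be edge-colored $k$-uniform hypergraphs on the same vertex set, with colors from a common set. An **$s$-rainbow matching** in $H_1,\dots,H_s$ is a collection of pairwise disjoint edges $e_i\in E(H_i)$, $i=1,\dots,s$, whose colors are pairwise different.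

*Example.* Let $H_1=H_2=K_4$ ($k=2$), colored by its three perfect matchings: color 1 on $\{12,34\}$, color 2 on $\{13,24\}$, color 3 on $\{14,23\}$. This is proper. Two disjoint edges of $K_4$ always form one of these perfect matchings, so they have the same color, and there is no $2$-rainbow matching, although there are disjoint edges. So for small $n$ the colors matter.

Put
$$f(n,k,s)=\binom nk-\binom{n-s+1}k,$$
and for $S\subseteq V$ let $\mathrm{St}(S)=\{e\in\binom Vk: e\cap S\ne\emptyset\}$, the star over $S$. If $|S|=s-1$, then $e(\mathrm{St}(S))=f(n,k,s)$, and $\mathrm{St}(S)$ contains no $s$ disjoint edges, since each would use its own vertex of $S$. So a family with $f(n,k,s)$ edges in each $H_i$ may have no $s$-rainbow matching. The question is whether one more edge is always enough, once $n$ is at least a constant times $ks$.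

The question is taken from Hao Huang, Tong Li, Guanghui Wang, "Rainbow matchings in properly-colored hypergraphs", arXiv:1808.04954 (2018). It is known that $e(H_i)>f(n,k,s)$ for all $i$ suffices when $n\ge3k^2s$; we shall not use this. The conjecture is as follows.

**Conjecture.** There is an absolute constant $C>0$ such that for all $k\ge2$, $s\ge1$: if $H_1,\dots,H_s$ are properly colored $k$-uniform hypergraphs on $n\ge Cks$ vertices and $e(H_i)>f(n,k,s)$ for every $i$, then there is an $s$-rainbow matching in $H_1,\dots,H_s$.

The conjecture is true, and we prove the following.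

**Theorem.** Let $C=10^{16}$, $k\ge2$, $s\ge1$, $n\ge Cks$. Let $H_1,\dots,H_s$ be edge-colored $k$-uniform hypergraphs on an $n$-set $V$, and suppose that either

* (i) every $H_i$ is properly colored, or
* (ii) $k\ge12$ and every color class of every $H_i$ has at most $(n/k)^{k/4}$ edges.

If $e(H_i)\ge f(n,k,s)$ for all $i$, then either there is an $s$-rainbow matching, or $H_1=\dots=H_s=\mathrm{St}(S)$ for some $S$ with $|S|=s-1$.

If $e(H_i)>f(n,k,s)$ for all $i$, the second alternative is impossible, so the Conjecture holds with $C=10^{16}$.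

**Remarks on the statement.** The edge bound is best possible because of $\mathrm{St}(S)$. The linear range has the optimal order: no $C<5/4$ works in the Conjecture. To see this, let $k=2$ and let every $H_i$ be $K_{2s-1}$ plus isolated vertices, all edges colored differently. There are no $s$ disjoint edges. A direct computation gives $f(n,2,s)=(s-1)(n-s/2)$, which for $s\ge 2$ is smaller than $(s-1)(2s-1)=e(K_{2s-1})$ whenever $n<\frac{5s}2-1$. For $1\le C<5/4$ and $s$ large, $n=\lceil 2Cs\rceil$ satisfies this; and a $C<1$ that worked would make $C=1$ work. In (ii) some bound on the color classes is needed: if all $H_i$ are complete and everything has one color, there is no rainbow matching for $s\ge2$, and here the class has size $\binom nk\le(en/k)^k$. Finally, if all edges of all the $H_i$ get different colors, the Theorem becomes a statement on uncolored hypergraphs: for $n\ge Cks$, there are pairwise disjoint $e_i\in E(H_i)$ unless all $H_i$ equal the same $\mathrm{St}(S)$.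

If (i) holds and $k\ge12$, every color class is a matching and has at most $n/k\le(n/k)^{k/4}$ edges, so (ii) holds. The Theorem therefore splits into $2\le k\le11$ under (i), treated in Section 4, and $k\ge12$ under (ii), treated in Sections 5 to 11.

## 3. One hypergraph, and two graphs

For $s=1$ we have $f(n,k,1)=0$. Either $H_1$ has an edge, which is a $1$-rainbow matching, or $H_1=\emptyset=\mathrm{St}(\emptyset)$. So the Theorem holds for $s=1$.

Let $k=2$, $s=2$. Then $f(n,2,2)=n-1$. Suppose $H_1,H_2$ are properly colored graphs with at least $n$ edges each, $n\ge13$. Take any $e=uv\in H_1$. If there is no rainbow matching, every edge of $H_2$ meets $\{u,v\}$ or has the color of $e$. At most $n/2$ edges of $H_2$ have that color, so $\deg_{H_2}(u)+\deg_{H_2}(v)\ge n/2$, and one of the two, say $v$, has degree at least $n/4>3$ in $H_2$. Now let $e'\in H_1$ be any edge not containing $v$. Of the edges of $H_2$ at $v$, at most two meet $e'$ and at most one has the color of $e'$. As there are more than three, one of them forms a rainbow matching with $e'$. So no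 such $e'$ exists: all edges of $H_1$ contain $v$, and $e(H_1)\le n-1$, a contradiction.

There are two mechanisms here. A vertex of large degree can be saved for last, because one of its many edges will fit. If there is no such vertex, few edges are destroyed by what has been chosen. The next section runs this for all $s$.

## 4. Greedy induction for small $k$, and its limit

**Proposition A.** Let $k\ge2$, $s\ge1$, $n\ge100k^3s$, and let $H_1,\dots,H_s$ be properly colored $k$-uniform hypergraphs on an $n$-set $V$ with $e(H_i)\ge f(n,k,s)$ for all $i$. Then there is an $s$-rainbow matching, or $H_1=\dots=H_s=\mathrm{St}(S)$ for some $S$ with $|S|=s-1$.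

For $k\le11$ the condition $n\ge100k^3s$ follows from $n\ge10^{16}ks$, since $100k^2\le12100$. So Proposition A proves the Theorem for $2\le k\le11$.

*Proof.* We use induction on $s$; the case $s=1$ was done above. Let $s\ge2$ and assume there is no $s$-rainbow matching. Put
$$D=k(s-1)\binom{n-2}{k-2}+(s-1).$$

**Step A1: a numerical inequality.** This step fixes the threshold $D$ between "heavy" and "light" vertices. We claim
$$k^2(s-1)\binom{n-2}{k-2}+k(s-1)+\frac nk<\binom{n-s+1}{k-1}.\tag{1}$$
Let $b=\binom{n-1}{k-1}\ge n-1\ge n/2$. Since $\binom{n-2}{k-2}=\frac{k-1}{n-1}b$ and $\frac{s-1}{n-1}\le\frac sn$, the first term is at most $\frac{k^3s}nb\le b/100$. The second is at most $\frac n{100k^2}\le\frac n{400}\le b/200$. For the third: if $k=2$, then $b=n-1$ and $n\ge 1600$, so $n/k=\frac n{2(n-1)}b\le0.51b$; if $k\ge3$, then $b\ge\binom{n-1}2\ge n$, so $n/k\le b/3$. The left side is less than $0.6b$. The right side is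
$$b\prod_{l=0}^{k-2}\Bigl(1-\frac{s-2}{n-1-l}\Bigr)\ge b\Bigl(1-\frac{2ks}n\Bigr)\ge0.98\,b,$$
where we used $n-1-l\ge n/2$. This proves (1). The first two terms of (1) add up to $kD\ge D$, so also $D<\binom{n-s+1}{k-1}\le\binom{n-1}{k-1}$.

**Step A2: a heavy vertex.** Suppose $\deg_{H_i}(v)>D$ for some $i,v$. We remove $v$ and use induction. For $j\ne i$ let $H_j-v$ be the hypergraph of edges of $H_j$ avoiding $v$, on $V\setminus\{v\}$. It has at least
$$f(n,k,s)-\binom{n-1}{k-1}=\binom{n-1}k-\binom{n-s+1}k=f(n-1,k,s-1)$$
edges, and $n-1\ge100k^3(s-1)$. Suppose the $s-1$ hypergraphs $H_j-v$ had an $(s-1)$-rainbow matching. It covers $k(s-1)$ vertices. At most $k(s-1)\binom{n-2}{k-2}$ edges of $H_i$ at $v$ meet these vertices, and at most $s-1$ edges of $H_i$ at $v$ have a used color, because the coloring is proper at $v$. Since $\deg_{H_i}(v)>D$, some edge of $H_i$ at $v$ extends the matching, a contradiction. So by induction there is $S'\subseteq V\setminus\{v\}$, $|S'|=s-2$, such that for every $j\ne i$ the hypergraph $H_j-v$ consists of all $k$-subsets of $V\setminus\{v\}$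 meeting $S'$. It has exactly $f(n-1,k,s-1)$ edges, hence $\deg_{H_j}(v)\ge\binom{n-1}{k-1}$, so all $k$-sets through $v$ are edges, and
$$H_j=\mathrm{St}(S'\cup\{v\})\quad\text{for all }j\ne i.$$
It remains to identify $H_i$. Pick some $j\ne i$. Since $\deg_{H_j}(v)=\binom{n-1}{k-1}>D$, the same argument with $j$ in place of $i$ gives $S''$, $|S''|=s-2$, with $H_l=\mathrm{St}(S''\cup\{v\})$ for all $l\ne j$. If $s=2$, then $S'=S''=\emptyset$ and $H_i=H_j=\mathrm{St}(\{v\})$. If $s\ge3$, take $l\ne i,j$; then $\mathrm{St}(S''\cup\{v\})=H_l=\mathrm{St}(S'\cup\{v\})$. A set $T$ with $|T|=s-1$ is determined by $\mathrm{St}(T)$: the vertices of $T$ have degree $\binom{n-1}{k-1}$, and a vertex outside $T$ has degree $\binom{n-1}{k-1}-\binom{n-s}{k-1}$, which is smaller. Hence $S'=S''$ and all $H_i$ equal $\mathrm{St}(S'\cup\{v\})$.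

**Step A3: no heavy vertex.** Suppose all degrees in all $H_i$ are at most $D$. We extend a matching of size $s-1$. Since $f(n,k,s)-f(n,k,s-1)=\binom{n-s+1}{k-1}>0$, each of $H_1,\dots,H_{s-1}$ has more than $f(n,k,s-1)$ edges, so by induction they have an $(s-1)$-rainbow matching. At most $k(s-1)D$ edges of $H_s$ meet its vertices, and at most $(s-1)\frac nk$ edges of $H_s$ have one of its colors. By (1),
$$k(s-1)D+(s-1)\frac nk=(s-1)\Bigl[k^2(s-1)\binom{n-2}{k-2}+k(s-1)+\frac nk\Bigr]<(s-1)\binom{n-s+1}{k-1}\le\sum_{j=1}^{s-1}\binom{n-j}{k-1}=f(n,k,s)\le e(H_s).$$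
So the matching extends, a contradiction. $\square$

**Where this stops.** The argument needs (1). Its first term equals $\frac{k^2(k-1)(s-1)}{n-1}\,b$, while the right side is at most $b$. So (1) is false as soon as $k^2(k-1)(s-1)\ge n-1$. This happens for instance when $n=Cks$, $s\ge2$ and $k^2\ge4C$, because then $k^2(k-1)(s-1)\ge k^3s/4\ge n$. The reason is visible: to place the last edge we must avoid $k(s-1)$ vertices, and we can afford this only if each of them kills few edges; but a heavy vertex must keep an edge avoiding $k(s-1)$ vertices, which costs $k(s-1)\binom{n-2}{k-2}$. The product of the two losses is too large. For $k\ge12$ we place all edges at once, with random blocks.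

## 5. Stars, heavy vertices, and the size of the blocks

Let us see what blocks have to achieve; ignore colors for the moment.

**Blocks of size $k$ are not enough.** Suppose $e(H_i)=f(n,k,s)$. The $k$-sets meeting a set of $s-1$ points have density at most $(s-1)k/n$, by the union bound, so the density of $H_i$ is at most $(s-1)k/n$. There are at most $n/k$ disjoint blocks of size $k$. Hence the expected number of blocks that are edges of $H_i$ is at most $s-1$, and we would like $s$ of them, for every $i$ simultaneously.

**Larger blocks, and the obstruction.** Take blocks of size $q=Kk$ with a large constant $K$. There are then $K$ times fewer blocks. So we gain only if the density of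
$$\{B\in\tbinom Wq:\ B\text{ contains an edge of }H_i\}$$
exceeds that of $H_i$ by more than a factor $K$. For a star this fails: if $H_i=\mathrm{St}(\{v\})$ on $N$ points, the density is $k/N$, and a $q$-set contains an edge exactly if it contains $v$, which has density $Kk/N$. The factor is exactly $K$.

The point that carries the proof is that vertices of large degree are the only obstruction. Lemma 4 below says: if every vertex has degree at most a small constant proportion of the maximum, the density grows by a factor $K^2/3$. The plan is then as follows. First remove heavy vertices $v_1,\dots,v_m$, each assigned to a hypergraph $H_j$ in which it is heavy. The index $j\le m$ will use an edge $g\cup\{v_j\}$, where $g$ comes from the link of $v_j$; this link has constant density, so it is found in plenty of blocks. The other $r=s-m$ hypergraphs have no heavy vertices, and Lemma 4 applies. This leaves the case $r=1$, in which the edge bound guarantees nothing for the last hypergraph, as it must, since $\mathrm{St}(S)$ exists; there we compare edges outside $S$ with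 missing edges at $S$.

From now on, until the end, we fix
$$K=1600,\qquad\delta=\frac1{32K^2},\qquad C=10^{16},\qquad k\ge12,\qquad t=\frac nk\ge Cs,$$
and assume (ii): every color class of every $H_i$ has at most $t^{k/4}$ edges. For numerical checks, $K^2=2.56\cdot10^6$, $K^3=4.096\cdot10^9$, $K^4=6.5536\cdot10^{12}$ and $1/\delta=8.192\cdot10^7$. Thus
$$(4K)^4=256K^4<1.7\cdot10^{15}<C\le t,\qquad 2000K^4<1.32\cdot10^{16}<2C,\qquad\frac2C\le\frac\delta2 .$$

## 6. Functions on $q$-subsets and three averaging operators

We write $(y)_j=y(y-1)\cdots(y-j+1)$, and regard $\mathbb R^{\binom Wq}$ with $\langle g,h\rangle=E[gh]$ and $\|g\|^2=E[g^2]$, expectation over a uniform $q$-subset of $W$. For $v\in W$ let $x_v(A)=1$ if $v\in A$, and $0$ otherwise.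

**Fact 1 (Johnson scheme, e.g. Delsarte 1973).** Let $|W|=N$ and $q\le N/2$. For $0\le j\le q$ let $V_j\subseteq\mathbb R^{\binom Wq}$ be the span of the functions
$$\chi=\prod_{i=1}^j(x_{a_i}-x_{b_i}),\qquad a_1,b_1,\dots,a_j,b_j\in W\text{ distinct}.$$
Then $\mathbb R^{\binom Wq}=V_0\oplus V_1\oplus\dots\oplus V_q$, and the $V_j$ are pairwise orthogonal.

Here $V_0$ is the space of constants, and $V_1$ is the space of all $\sum_vc_vx_v$ with $\sum_vc_v=0$. *Example:* for $N=4$, $q=2$ the dimensions are $1,3,2$, adding up to $6=\binom42$.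

Note that $\chi(A)\ne0$ exactly if $A$ contains exactly one point of each pair $\{a_i,b_i\}$; call such an $A$ transversal. Then $\chi(A)=(-1)^h$, where $h$ is the number of $b_i$ in $A$.

Let $k<q\le N/2$. We define three operators:

* $T$ on $\mathbb R^{\binom Wq}$: $(Tg)(A)$ is the average of $g(B)$ over the $q$-sets $B\subseteq W\setminus A$;
* $U:\mathbb R^{\binom Wk}\to\mathbb R^{\binom Wq}$: $(Ug)(A)$ is the average of $g(B)$ over the $k$-sets $B\subseteq A$;
* $U^*:\mathbb R^{\binom Wq}\to\mathbb R^{\binom Wk}$: $(U^*g)(A)$ is the average of $g(B)$ over the $q$-sets $B\supseteq A$.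

The last one is the adjoint of $U$: both $E[g\cdot Uh]$ and $E[U^*g\cdot h]$ are the expectation of $g(B)h(A)$ over a uniform pair $A\subseteq B$ with $|A|=k$, $|B|=q$.

**Fact 2.** On $V_j$ the operator $T$ is multiplication by $(-1)^j\frac{(q)_j}{(N-q)_j}$, and $U^*U$ is multiplication by
$$\lambda_j=\frac{(k)_j\,(N-q)_j}{(q)_j\,(N-k)_j}\qquad(0\le j\le k).$$

*Proof.* In each case we average $\chi(B)$ over a random set $B$ whose distribution, given $A$, is invariant under the permutations of $W$ that fix $A$ as a set. If $A$ contains both or neither of some pair $a_i,b_i$, the transposition of $a_i$ and $b_i$ fixes $A$ and changes the sign of $\chi(B)$; so the average is $0=\chi(A)$. Let $A$ be transversal.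

For $T$: $B\subseteq W\setminus A$ is transversal exactly if it contains all $j$ points of the pairs not in $A$. This has probability $\frac{(q)_j}{(N-q)_j}$, and then $\chi(B)=(-1)^j\chi(A)$. For $U$: a $k$-set $B\subseteq A$ is transversal exactly if it contains all $j$ points of $A$ in the pairs, with probability $\frac{(k)_j}{(q)_j}$, and then $\chi(B)=\chi(A)$. For $U^*$: a $q$-set $B\supseteq A$ is transversal exactly if the $(q-k)$-set $B\setminus A$ avoids the other $j$ points, with probability $\binom{N-k-j}{q-k}/\binom{N-k}{q-k}=\frac{(N-q)_j}{(N-k)_j}$, and then $\chi(B)=\chi(A)$. Compose the last two to get $U^*U\chi=\lambda_j\chi$. $\square$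

The statement on $T$ is the spectrum of the Kneser graph (Lovász, *On the Shannon capacity of a graph*, 1979).

## 7. Counting served blocks

The aim is to show that the number of blocks in a family $F$ is close to its mean $\varphi M$ with good probability. The blocks are not independent, but they are disjoint, and we control pairs with Fact 2.

**Lemma 2 (concentration).** Let $|W|=N$, $M\ge1$, $(M+1)q\le N$, and let $F\subseteq\binom Wq$ have density $\varphi>0$. Let $(B_1,\dots,B_M)$ be a random block tuple in $W$ and $X=|\{a:B_a\in F\}|$. Then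
$$P\Bigl(X<\frac{\varphi M}2\Bigr)\le\frac8{\varphi M}.$$

*Proof.* If $M=1$, the right side is at least $8$. Let $M\ge2$; then $N\ge3q$, so $\theta:=\frac q{N-q}\le\frac12$. For $a\ne b$ the pair $(B_a,B_b)$ is a uniform ordered pair of disjoint $q$-sets. With $g=1_F$ and $g_j$ its projection to $V_j$,
$$P(B_a,B_b\in F)=\langle g,Tg\rangle=\sum_{j=0}^q(-1)^j\frac{(q)_j}{(N-q)_j}\|g_j\|^2 .$$
The term $j=0$ is $\varphi^2$. Odd terms are at most $0$. For even $j\ge2$ we have $\frac{(q)_j}{(N-q)_j}=\prod_{l<j}\frac{q-l}{N-q-l}\le\theta^j\le\theta^2$. Since $\sum_j\|g_j\|^2=\|g\|^2=\varphi$, we get $P(B_a,B_b\in F)\le\varphi^2+\theta^2\varphi$. Hence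
$$\mathrm{Var}\,X\le M\varphi+M^2\theta^2\varphi\le\varphi(M+1)\le2\varphi M,$$
because $Mq\le N-q$ means $M\theta\le1$. As $EX=\varphi M$, Chebyshev's inequality gives $P(X<\varphi M/2)\le\frac{2\varphi M}{(\varphi M/2)^2}=\frac8{\varphi M}$. $\square$

It matters that the eigenvalue for $j=1$ is negative: the first harmful one is of order $\theta^2$, and this just balances the $M^2$ pairs.

## 8. Color conflicts

This section shows that colors can be handled by a union bound. It is the only place where (ii) and $k\ge12$ are used.

**Lemma 3 (color conflicts).** Let $S\subset V$ and $Y\subseteq V\setminus S$, let $q\ge k-1$ satisfy $|Y|\ge2q$ and $\frac q{|Y|-q}\le\frac{4K}t$, and let $M\le t$, $Mq\le|Y|$. Let $(B_1,\dots,B_M)$ be a random block tuple of $q$-sets in $Y$. For $i$ in some set $I\subseteq[s]$ let $F_i\subseteq\binom Yq$ and $e_i:F_i\to E(H_i)$ satisfy $e_i(B)\subseteq B\cup S$ and $|e_i(B)\cap S|\le1$. Optionally, let $e_0$ be a fixed edge of some $H_{i_0}$, $i_0\notin I$. With probability greater than $1-\frac1{10}$ the following hold: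

* for all $a\ne b$ and $i\ne j$ with $B_a\in F_i$ and $B_b\in F_j$, the colors of $e_i(B_a)$ and $e_j(B_b)$ differ;
* the color of $e_0$ differs from that of every $e_j(B_b)$ with $B_b\in F_j$.

*Proof.* Fix $a\neq b$ and $i\ne j$, and condition on a value of $B_a$ in $F_i$. Let $c$ be the color of $e_i(B_a)$. In a conflict, $e'=e_j(B_b)$ is an edge of $H_j$ of color $c$ with $|e'\setminus S|\ge k-1$ and $e'\setminus S\subseteq B_b$. By (ii) there are at most $t^{k/4}$ candidates for $e'$. Given $B_a$, the block $B_b$ is a uniform $q$-subset of $Y\setminus B_a$, and it contains $k-1$ given points with probability at most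
$$\prod_{l<k-1}\frac{q-l}{|Y|-q-l}\le\Bigl(\frac q{|Y|-q}\Bigr)^{k-1}\le\Bigl(\frac{4K}t\Bigr)^{k-1}.$$
A conflict of $e_0$ with the index $j$ and the block $b$ is bounded in the same way, since $B_b$ is then a uniform $q$-subset of the larger set $Y$. Since $t\ge(4K)^4$, we have $\frac{4K}t\le t^{-3/4}$. Since $M\le t$ and $s\le t/C$, we have $M^2s^2+Ms\le t^4$. The probability of any conflict is at most
$$(M^2s^2+Ms)\,t^{k/4}\Bigl(\frac{4K}t\Bigr)^{k-1}\le t^4\cdot t^{k/4}\cdot t^{-3(k-1)/4}=t^{4.75-k/2}\le t^{-5/4}<\frac1{10},$$
where the last exponent used $k\ge12$. $\square$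

## 9. Growth of density without heavy vertices

We recall one more textbook theorem.

**Fact 3 (Hoeffding, *J. Amer. Statist. Assoc.* 1963, Theorem 4).** Let $Z$ be the sum of $k$ draws without replacement from a finite list of real numbers, and $Z'$ the sum of $k$ independent uniform draws from the same list. Then $E\,\phi(Z)\le E\,\phi(Z')$ for every continuous convex $\phi$.

**Lemma 4 (growth).** Let $|W|=N\ge2Kk$, and let $G\subseteq\binom Wk$ have density $\alpha$ with $0<\alpha\le\frac1{2000K^4}$. Suppose $\mu_v:=\deg_G(v)/\binom{N-1}{k-1}\le\delta$ for all $v\in W$. Then at least a fraction $\alpha K^2/3$ of the $Kk$-subsets of $W$ contain an edge of $G$.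

*Proof.* Let $q=Kk\le N/2$, $p=k/N$, $f=1_G$, with $U$ as in Section 6, and let $f_j$ be the projection of $f$ to $V_j$. (Here $f$ is a function; it has nothing to do with $f(n,k,s)$.)

**Step G1: reduction to a second moment.** A $q$-set $B$ contains an edge of $G$ exactly if $(Uf)(B)>0$. Let $\rho$ be the fraction of such $B$. Since $E\,Uf=Ef=\alpha$, Cauchy–Schwarz gives
$$\alpha^2=\bigl(E[Uf\cdot1_{Uf>0}]\bigr)^2\le\rho\,E(Uf)^2.\tag{2}$$
So we need an upper bound on $E(Uf)^2$.

**Step G2: only level one is dangerous.** By Fact 2, $E(Uf)^2=\langle f,U^*Uf\rangle=\sum_j\lambda_j\|f_j\|^2$, and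
$$\lambda_j=\prod_{l<j}\frac{k-l}{q-l}\cdot\prod_{l<j}\frac{N-q-l}{N-k-l}\le\Bigl(\frac kq\Bigr)^j=K^{-j}.$$
Since $f_0=\alpha$ and $\sum_j\|f_j\|^2=Ef^2=\alpha$,
$$E(Uf)^2\le\alpha^2+\frac1K\|f_1\|^2+\frac\alpha{K^2}.\tag{3}$$
If we only knew $\|f_1\|^2\le\alpha$, we would get $\rho$ of order $\alpha K$, which is what a star gives. We must show that $\|f_1\|^2$ is at most about $\alpha/K$.

**Step G3: computing level one.** Put $z_v=\mu_v-\alpha$. Counting pairs of an edge and a vertex in it, $\sum_v\mu_v=k\alpha\binom Nk/\binom{N-1}{k-1}=N\alpha$, so $\sum_vz_v=0$. Let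
$$Z=\sum_vz_vx_v\in V_1,\qquad Q=p\sum_vz_v^2 .$$
Take any $Y=\sum_vc_vx_v$ with $\sum_vc_v=0$. Since $E[fx_v]=p\mu_v$, we have $E[fY]=p\sum_vc_v\mu_v=p\sum_vc_vz_v$. Since $E[x_v]=p$ and $E[x_ux_v]=p\frac{k-1}{N-1}$ for $u\ne v$, and $\sum_{u,v}z_uc_v=0$, we have
$$E[ZY]=p\Bigl(1-\frac{k-1}{N-1}\Bigr)\sum_vc_vz_v=p\,\frac{N-k}{N-1}\sum_vc_vz_v .$$
So with $\kappa=\frac{N-1}{N-k}\le2$ the function $f-\kappa Z$ is orthogonal to $V_1$, that is, $f_1=\kappa Z$. Taking $c=z$ we read off $E[fZ]=Q$ and $EZ^2=Q/\kappa\le Q$, hence $\|f_1\|^2=\kappa^2EZ^2=\kappa Q\le2Q$. A first bound: $Q=E[fZ]\le\sqrt{\alpha\,EZ^2}\le\sqrt{\alpha Q}$, so $Q\le\alpha$.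

**Step G4: a fourth moment improves the bound on $Q$.** This is where light degrees enter. Since $0\le\mu_v\le\delta$ and $\alpha$ is the average of the $\mu_v$, we have $|z_v|\le\delta$. On a random $k$-set, $Z$ is the sum of $k$ draws without replacement from $(z_v)_{v\in W}$. Let $Y'$ be one uniform draw; then $EY'=0$ and $kEY'^2=\frac kN\sum_vz_v^2=Q$. By Fact 3 with $\phi(x)=x^4$,
$$EZ^4\le kEY'^4+3k(k-1)(EY'^2)^2\le\delta^2Q+3Q^2\le(\delta^2+3\alpha)\alpha .$$
Now split $E[fZ]$ at $\eta=\frac1{4K}$. Where $Z\le\eta$ we bound $fZ\le\eta f$; where $Z>\eta$ we bound $fZ\le Z\le\eta^{-3}Z^4$. Therefore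
$$Q=E[fZ]\le\eta\alpha+\eta^{-3}EZ^4\le\frac\alpha{4K}+64K^3(\delta^2+3\alpha)\alpha .$$
Since $\delta^2+3\alpha\le\bigl(\frac1{1024}+\frac3{2000}\bigr)K^{-4}\le\frac1{256K^4}$, the last term is at most $\frac\alpha{4K}$, and $Q\le\frac\alpha{2K}$.

**Step G5: end.** Now $\frac1K\|f_1\|^2\le\frac{2Q}K\le\frac\alpha{K^2}$, and (3) gives $E(Uf)^2\le\alpha^2+\frac{2\alpha}{K^2}\le\frac{3\alpha}{K^2}$, because $\alpha\le K^{-2}$. By (2), $\rho\ge\alpha K^2/3$. $\square$

## 10. Two consequences of the Kruskal–Katona theorem

**Fact 4 (Kruskal–Katona theorem in Lovász's form).** Let $\mathcal B$ be a family of $m$-sets with $|\mathcal B|=\binom xm$, $x\ge m$ real, and $0\le l\le m$. Then the shadow of $\mathcal B$ on level $l$, that is, the family of $l$-sets contained in some member of $\mathcal B$, has at least $\binom xl$ members.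

*Example.* If $\mathcal B$ consists of all $m$-subsets of an $x$-element set, the shadow on level $l$ consists of its $\binom xl$ subsets of size $l$; so equality can hold.

**Lemma 5.** Let $A\subseteq\binom Wk$, $|W|=N$, $k\ge2$.

(a) If $|A|\ge\binom{N-2}{k-2}$ and $k\le\rho\le N$, then at least a fraction $\frac{\rho(\rho-1)}{N(N-1)}$ of the $\rho$-subsets of $W$ contain a member of $A$.

(b) If $A$ has density $\gamma>0$ and $1\le d\le N-k$, then at least a fraction $\gamma^{d/(N-k)}$ of the $d$-subsets of $W$ are disjoint from some member of $A$.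

*Proof.* Consider $\mathcal B=\{W\setminus e:e\in A\}$, a family of $(N-k)$-sets.

(a) We have $|\mathcal B|\ge\binom{N-2}{k-2}=\binom{N-2}{N-k}$, so the shadow of $\mathcal B$ on level $N-\rho$ has at least $\binom{N-2}{N-\rho}=\binom{N-2}{\rho-2}$ members. A $\rho$-set $R$ contains $e$ exactly if $W\setminus R\subseteq W\setminus e$. So the fraction is at least $\binom{N-2}{\rho-2}/\binom N\rho=\frac{\rho(\rho-1)}{N(N-1)}$.

(b) A $d$-set is disjoint from $e$ exactly if it lies in $W\setminus e$. Write $|A|=\binom x{N-k}$ with $x\in[N-k,N]$. The shadow of $\mathcal B$ on level $d$ has at least $\binom xd$ members. The numbers $\frac{x-l}{N-l}$, $0\le l<N-k$, are positive and nonincreasing in $l$, since $x\le N$. So the geometric mean of the first $d$ of them is at least that of all $N-k$: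
$$\frac{\binom xd}{\binom Nd}=\prod_{l<d}\frac{x-l}{N-l}\ge\Bigl(\prod_{l<N-k}\frac{x-l}{N-l}\Bigr)^{d/(N-k)}=\gamma^{d/(N-k)}.\qquad\square$$

## 11. Proof of the Theorem for $k\ge12$

The case $s=1$ is done. Let $s\ge2$, let $e(H_i)\ge f(n,k,s)$ for all $i$, and assume that there is no $s$-rainbow matching. We show $H_1=\dots=H_s=\mathrm{St}(S)$ for some $S$ with $|S|=s-1$.

For $S\subseteq V$ write $H-S$ for the hypergraph of edges of $H$ disjoint from $S$, on $V\setminus S$. Given $S$ and $v\in S$, the link of $v$ in $H_i$ is
$$L_{i,v}=\{e\setminus\{v\}:\ e\in H_i,\ e\cap S=\{v\}\}\subseteq\binom{V\setminus S}{k-1}.$$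

**Step 1: removing heavy vertices.** This step separates the indices that own a heavy vertex from those whose hypergraph satisfies the degree condition of Lemma 4. Choose greedily distinct vertices $v_1,v_2,\dots$ and distinct indices $i_1,i_2,\dots$ such that $v_j$ has degree at least $\delta\binom{n-j}{k-1}$ in $H_{i_j}-\{v_1,\dots,v_{j-1}\}$. Stop when this is impossible, after $m\le s$ choices. Relabel so that $i_j=j$. Let
$$S=\{v_1,\dots,v_m\},\quad W=V\setminus S,\quad N=|W|=n-m\ge\frac n2,\quad r=s-m .$$

*The links $L_j:=L_{j,v_j}$ are dense.* At the choice of $v_j$ there were at least $\delta\binom{n-j}{k-1}$ link sets, all inside $V\setminus\{v_1,\dots,v_j\}$. Those meeting $\{v_{j+1},\dots,v_m\}$ number at most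
$$(m-j)\binom{n-j-1}{k-2}=(m-j)\frac{k-1}{n-j}\binom{n-j}{k-1}\le\frac{2sk}n\binom{n-j}{k-1}\le\frac2C\binom{n-j}{k-1}.$$
Since $\frac2C\le\frac\delta2$, at least $\frac\delta2\binom{n-j}{k-1}\ge\frac\delta2\binom N{k-1}$ remain, and they belong to $L_j$. So $L_j$ has density at least $\delta/2$ in $\binom W{k-1}$, for $j\le m$.

*The remaining families.* For $i>m$ put $G_i=H_i-S$. Since $\binom nk-\binom Nk$ is the number of $k$-sets meeting $S$,
$$e(G_i)\ge f(n,k,s)-\Bigl[\binom nk-\binom Nk\Bigr]=\binom Nk-\binom{n-s+1}k=\binom Nk-\binom{N-r+1}k .$$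
Because the choice stopped, every vertex of $W$ has degree less than $\delta\binom{N-1}{k-1}$ in $G_i$.

**Step 2: $r=1$.** We show that $r=0$ and $r\ge2$ lead to a rainbow matching, by blocks of size $Kk$. Suppose $r\ne1$. Let $q=Kk$ and $M=\lfloor N/q\rfloor-1$. Since $N/q\ge\frac t{2K}\ge4$,
$$M\ge\frac Nq-2\ge\frac N{2q}\ge\frac t{4K}\ge\frac{Cs}{4K} .$$

*Families for $i>m$* (they exist only if $r\ge2$). Put $x=(r-1)k/N\le1$. The density of $G_i$ is at least
$$1-\frac{\binom{N-r+1}k}{\binom Nk}=1-\prod_{l<r-1}\frac{N-k-l}{N-l}\ge1-\Bigl(1-\frac kN\Bigr)^{r-1}\ge1-e^{-x}\ge\frac x2\ge\frac{rk}{4N},$$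
where the last inequality is $r-1\ge r/2$. Lemma 4 wants small density, so we choose $G_i'\subseteq G_i$ with exactly $\bigl\lfloor\frac{rk}{4N}\binom Nk\bigr\rfloor$ edges. Since $\frac{rk}{4N}\binom Nk=\frac r4\binom{N-1}{k-1}\ge1$, the floor loses at most a factor $2$, and the density $\alpha$ of $G_i'$ satisfies
$$\frac{rk}{8N}\le\alpha\le\frac{rk}{4N}\le\frac{sk}{2n}\le\frac1{2C}\le\frac1{2000K^4}.$$
Degrees in $G_i'$ are at most those in $G_i$, and $N\ge2Kk$. Let $F_i$ be the family of $q$-subsets $B$ of $W$ containing an edge of $G_i'$, and let $e_i(B)\subseteq B$ be such an edge. By Lemma 4 its density $\varphi_i$ satisfies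
$$\varphi_iM\ge\frac{rk}{8N}\cdot\frac{K^2}3\cdot\frac N{2Kk}=\frac{rK}{48}.$$

*Families for $j\le m$.* Let $F_j$ be the family of $q$-subsets $B$ of $W$ containing some $g\in L_j$; choose such a $g$ and put $e_j(B)=g\cup\{v_j\}\in H_j$. A uniform $(k-1)$-subset of a uniform $q$-set is a uniform $(k-1)$-set, so the density $\varphi_j$ of $F_j$ is at least that of $L_j$, hence at least $\delta/2$.

*The random choice.* Take a random block tuple $(B_1,\dots,B_M)$ of $q$-sets in $W$, and let $X_i$ be the number of blocks in $F_i$. Note $(M+1)q\le N$. By Lemma 2: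

* For $i>m$ we have $\frac12\varphi_iM\ge\frac{rK}{96}\ge r$, so $P(\text{some }X_i<r,\ i>m)\le r\cdot\frac{8\cdot48}{rK}=0.24$.
* For $j\le m$ we have $\frac12\varphi_jM\ge\frac{\delta M}4\ge\frac{\delta Cs}{16K}=\frac{Cs}{512K^3}\ge s$, so $P(\text{some }X_j<s,\ j\le m)\le s\cdot\frac{16}{\delta M}\le\frac{64K}{\delta C}=\frac{2048K^3}C<0.001$.

Lemma 3 applies with $Y=W$, since $M\le t$, $N\ge2q$ and $\frac q{N-q}\le\frac1{t/(2K)-1}=\frac K{t/2-K}\le\frac{4K}t$, the last because $t\ge4K$. So a color conflict has probability less than $0.1$. Since $0.24+0.001+0.1<1$, with positive probability $X_i\ge r$ for all $i>m$, $X_j\ge s$ for all $j\le m$, and there is no conflict. Apply Lemma 1, with the $r$ indices $i>m$ first and the indices $j\le m$ after them; the vertices $v_j$ are distinct. This is an $s$-rainbow matching, a contradiction.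

So $r=1$, and therefore $|S|=m=s-1$ and $N=n-s+1$. For $i\in[s]$ let $a_i=e(H_i-S)$, and let $b_i$ be the number of $k$-sets meeting $S$ that are not in $H_i$. Exactly $f(n,k,s)$ of the $k$-sets meet $S$, so $f(n,k,s)\le e(H_i)=f(n,k,s)-b_i+a_i$, that is,
$$b_i\le a_i\qquad(i\in[s]).\tag{4}$$

**Why the last hypergraph needs a new argument.** Suppose $e_0\in H_s$ is an edge outside $S$. It is natural to give $e_0$ to the index $s$ and to look for the other $s-1$ edges $g\cup\{v_j\}$ with $g$ in blocks in $W\setminus e_0$. But $g$ must avoid the $k$ points of $e_0$, and $L_j$ is only known to have density $\delta/2$. The $(k-1)$-sets disjoint from $e_0$ have density $\prod_{l<k-1}\frac{N-k-l}{N-l}\le e^{-k(k-1)/N}$. If $k(k-1)\ge N$, which does occur in our range (take $k=2Cs$ and $n=Cks=k^2/2$), this is at most $1/e$. So $L_j$ could be the family of all $(k-1)$-sets meeting $e_0$: it has density at least $1-1/e$, and nothing of it is left in $W\setminus e_0$. One fixed $e_0$ is not enough; we must use that $H_s-S$ has many edges, or else that few sets are missing.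

**Step 3: all $a_i$ are small.** We show that $a_i<\binom{N-2}{k-2}$ for all $i$. The device is to reserve a random half $R$ of $W$ for $e_0$ and to put the blocks in the other half; then the blocks are still uniform in $W$.

**Claim.** Let $i_0\in[s]$ and let $\pi:[s]\setminus\{i_0\}\to S$ be a bijection such that every $L_{i,\pi(i)}$ has density at least $\delta/2$ in $\binom W{k-1}$. Then $a_{i_0}<\binom{N-2}{k-2}$.

*Proof.* Suppose not. Let $R$ be a uniform random $\rho$-subset of $W$, $\rho=\lfloor N/2\rfloor\ge\frac{N-1}2$. By Lemma 5(a), $R$ contains an edge of $H_{i_0}-S$ with probability at least $\frac{\rho(\rho-1)}{N(N-1)}\ge\frac{N-3}{4N}\ge\frac15$. When it does, let $e_0\subseteq R$ be such an edge, chosen as a function of $R$. Given $R$, take a random block tuple of $M=\lfloor\frac N{2k}\rfloor$ blocks of size $k-1$ in $Y=W\setminus R$. It exists since $Mk\le N/2\le|Y|$. We have $M\ge\frac N{4k}\ge\frac t8$ and $M\le t$.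

Unconditionally, by symmetry, the tuple is a random block tuple in $W$, and $(M+1)(k-1)\le\frac N2+k\le N$. Let $X_i$, $i\ne i_0$, count the blocks in $L_{i,\pi(i)}$. By Lemma 2, since $\frac12\cdot\frac\delta2M\ge\frac{\delta Cs}{32}\ge s$,
$$P(\text{some }X_i<s)\le s\cdot\frac{16}{\delta M}\le\frac{128}{\delta C}<10^{-5}.$$
Conditionally on any $R$ that contains an edge of $H_{i_0}-S$, Lemma 3 applies with $q=k-1$, $F_i=L_{i,\pi(i)}\cap\binom Y{k-1}$, $e_i(B)=B\cup\{\pi(i)\}$ and the fixed edge $e_0$: indeed $|Y|\ge\frac N2\ge\frac n4\ge 2q$ and $\frac q{|Y|-q}\le\frac1{t/4-1}\le\frac8t\le\frac{4K}t$. So a conflict has conditional probability less than $\frac1{10}$. Since $\frac15>\frac1{10}+10^{-5}$, with positive probability $e_0$ exists, all $X_i\ge s$, and there is no conflict. The edge $e_0\subseteq R$ is disjoint from $S$ and from all blocks, and the $\pi(i)$ are distinct, so Lemma 1 gives an $s$-rainbow matching, a contradiction. $\square$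

By Step 1 the Claim applies with $i_0=s$ and $\pi(j)=v_j$ for $j<s$. With (4), $b_s\le a_s<\binom{N-2}{k-2}$. Now $H_s$ itself has dense links: for each $v\in S$, each $(k-1)$-subset $g$ of $W$ not in $L_{s,v}$ gives a missing set $g\cup\{v\}$ counted in $b_s$, so the density of $L_{s,v}$ is at least
$$1-\frac{\binom{N-2}{k-2}}{\binom N{k-1}}=1-\frac{(k-1)(N-k+1)}{N(N-1)}\ge1-\frac kN\ge\frac12 .$$
So for each $j<s$ the Claim applies with $i_0=j$, $\pi(s)=v_j$, and $\pi(i)=v_i$ for the other $i$. Altogether
$$b_i\le a_i<\binom{N-2}{k-2}\qquad\text{for all }i\in[s].\tag{5}$$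

**Step 4: all $a_i$ are zero.** We play the two sides of (5) against each other: a few edges outside $S$ are disjoint from many sets $D$ by Lemma 5(b), and each such $D$ forces many missing sets at $S$, more than $b_i\le a_i$ allows. Let $a=\max_ia_i$. If $a=0$, then $b_i=0$ for all $i$ by (4), so $H_i=\mathrm{St}(S)$ for all $i$, as required. So suppose $a\ge1$. From here on we use only (4) and (5), which are symmetric in the indices, so we may relabel such that $a=a_s$. Let $\gamma=a/\binom Nk$. By (5),
$$0<\gamma<\frac{\binom{N-2}{k-2}}{\binom Nk}=\frac{k(k-1)}{N(N-1)}\le\Bigl(\frac kN\Bigr)^2.\tag{6}$$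

*Many sets $D$.* Let $d=\lfloor N/10\rfloor\ge\frac n{40}$, and let $\mathcal D$ be the family of $d$-subsets of $W$ that are disjoint from some edge of $H_s-S$. As $k\le N/10$, we have $\frac d{N-k}\le\frac19$, so Lemma 5(b) and $\gamma\le1$ give
$$|\mathcal D|\ge\gamma^{1/9}\binom Nd .$$

*Each $D\in\mathcal D$ sees many missing sets.* For $i<s$, $v\in S$ and $D\subseteq W$ with $|D|\ge k-1$, let $\beta_{i,v}(D)$ be the fraction of $(k-1)$-subsets of $D$ that are not in $L_{i,v}$. We claim that for every $D\in\mathcal D$ and every bijection $\pi:[s-1]\to S$ there is $i<s$ with $\beta_{i,\pi(i)}(D)>\frac12$. Suppose not, for some $D$ and $\pi$. Let $e_0\in H_s-S$ be disjoint from $D$, and take a random block tuple in $D$ of $M=\lfloor d/k\rfloor-1$ blocks of size $k-1$. Since $\frac dk\ge\frac t{40}\ge4$, we have $\frac t{80}\le\frac d{2k}\le M\le t$, and $(M+1)(k-1)\le d$. Each family $L_{i,\pi(i)}\cap\binom D{k-1}$ has density at least $\frac12$ in $\binom D{k-1}$. By Lemma 2, with $X_i$ counting its blocks, since $\frac12\cdot\frac12M\ge\frac t{320}\ge s$,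
$$P(\text{some }X_i<s)\le s\cdot\frac{16}M\le\frac{1280\,s}t\le\frac{1280}C .$$
Lemma 3 applies with $Y=D$, $q=k-1$, $e_i(B)=B\cup\{\pi(i)\}$ and $e_0$, since $d\ge2q$ and $\frac q{d-q}\le\frac1{t/40-1}\le\frac{80}t\le\frac{4K}t$. So conflicts have probability less than $\frac1{10}$. With positive probability all $X_i\ge s$ and there is no conflict, and Lemma 1 gives an $s$-rainbow matching that consists of $e_0$ and edges $B\cup\{\pi(i)\}$, a contradiction. This proves the claim.

*Averaging.* Let $D$ be a uniform $d$-subset of $W$ and $\pi$ an independent uniform bijection $[s-1]\to S$. By the last two paragraphs,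
$$E\Bigl[\sum_{i<s}\beta_{i,\pi(i)}(D)\Bigr]\ge\tfrac12\gamma^{1/9}.\tag{7}$$
Compute the left side in another way. A uniform $(k-1)$-subset of $D$ is a uniform $(k-1)$-subset of $W$, so $E_D\,\beta_{i,v}(D)=\beta_{i,v}(W)$. For each $i$, the point $\pi(i)$ is uniform in $S$, $|S|=s-1$. And $\sum_{v\in S}\beta_{i,v}(W)\binom N{k-1}$ counts the missing $k$-sets of $H_i$ that meet $S$ in exactly one vertex, so it is at most $b_i\le a_i\le a$. Therefore the left side of (7) equals
$$\frac1{s-1}\sum_{i<s}\sum_{v\in S}\beta_{i,v}(W)\le\frac a{\binom N{k-1}}=\gamma\,\frac{\binom Nk}{\binom N{k-1}}=\gamma\,\frac{N-k+1}k\le\gamma\,\frac Nk .$$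
With (7), $\gamma\frac Nk\ge\frac12\gamma^{1/9}$, that is, $\gamma^{8/9}\ge\frac k{2N}$. By (6), $\gamma^{8/9}\le(k/N)^{16/9}$. Hence $(k/N)^{16/9}\ge\frac k{2N}$, so $(N/k)^{7/9}\le2$ and $N/k\le2^{9/7}<3$. But $N/k\ge t/2$ is enormous. This contradiction rules out $a\ge1$, so $a=0$ and $H_1=\dots=H_s=\mathrm{St}(S)$ with $|S|=s-1$.

Together with Proposition A this proves the Theorem, and the Conjecture holds with $C=10^{16}$. $\blacksquare$
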